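# Linear cliques in randomly perturbed dense 3-graphs: three parts instead of two

## 1. Linear cliques, Ramsey arrows and 3-densities

A *3-graph* is a 3-uniform hypergraph; $v(G)$ and $e(G)$ are its numbers of vertices and edges. A *copy* of $F$ is a sub-hypergraph isomorphic to $F$. All fixed 3-graphs whose copies we count have no isolated vertices, so a copy is determined by its edge set. There are at most $v(F)!$ copies of $F$ on a given set of $v(F)$ vertices, at most $n^{v(F)}$ copies on $[n]$, and at most $v(F)!\,n^{v(F)-j}$ copies on $[n]$ whose vertex set contains $j$ given vertices. "Whp" means with probability tending to $1$ as $n\to\infty$, and $\log$ is the natural logarithm.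

**Definition (linear clique).** For $t\ge 3$, the linear clique $\tilde K_t$ is obtained from the graph clique $K_t$ by enlarging every edge $\{u,v\}$ with its own new vertex $w_{uv}$ to the triple $\{u,v,w_{uv}\}$. The $t$ original vertices are the *core*, the $w_{uv}$ are the *expanding* vertices.

So $\tilde K_t$ has $t+\binom t2$ vertices and $\binom t2$ edges, and two edges share at most one vertex. Core vertices have degree $t-1\ge 2$, expanding vertices have degree $1$. *Example:* $\tilde K_3$ has the three edges $\{1,2,w_{12}\},\{1,3,w_{13}\},\{2,3,w_{23}\}$ on six vertices; $\tilde K_4$ has ten vertices and six edges. If $s\le t$ then $\tilde K_s\subseteq\tilde K_t$.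

**Definition (arrow).** $\Gamma\to(F_1,F_2)$ means that every red/blue coloring of the edges of $\Gamma$ has a red copy of $F_1$ or a blue copy of $F_2$.

*Example:* $\tilde K_3\not\to(\tilde K_3,\tilde K_3)$, since we may color one edge red and two blue. By Ramsey's theorem, the complete 3-graph on sufficiently many vertices arrows $(F_1,F_2)$. The arrow is monotone: adding edges to $\Gamma$ keeps it.

**Definition (perturbed 3-graph).** $\mathbb H(n,p)$ is the random 3-graph on $[n]$ in which every triple is an edge independently with probability $p$. For a 3-graph $H$ on $[n]$, its edge-density is $e(H)/\binom n3$, and $H\cup\mathbb H(n,p)$ is the union $H\cup R$ with $R\sim\mathbb H(n,p)$.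

*Example:* let $H_n$ be the balanced complete tripartite 3-graph: parts of sizes $\lfloor n/3\rfloor,\lfloor (n+1)/3\rfloor,\lfloor (n+2)/3\rfloor$, edges all triples with one vertex in each part. For $j\ge1$ its density is
$$\frac{2}{9}\cdot\frac{n^2}{(n-1)(n-2)}\ (n=3j),\qquad \frac{2j(j+1)}{9j^2-1}\ (n=3j+1),\qquad \frac{2(j+1)^2}{(3j+2)(3j+1)}\ (n=3j+2).$$
Each of these is at least $\frac29$: the first is clear, the second because $9j^2+9j\ge 9j^2-1$, the third because $9j^2+18j+9\ge 9j^2+9j+2$. If $p=n^{-5/4}$, the random part adds only $\Theta(n^{7/4})$ edges in expectation to the $\Theta(n^3)$ edges of $H_n$.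

**Definition (maximal 3-density).** For a 3-graph $F$ with at least one edge, $m_3(F)=\max\{d_3(F'):F'\subseteq F,\ e(F')\ge1\}$, where $d_3(F')=\frac{e(F')-1}{v(F')-3}$ if $v(F')>3$, and $d_3(F')=\frac13$ if $F'$ is a single edge.

*Example:* in $\tilde K_3$ a single edge has $d_3=\frac13$, two edges span five vertices and have $d_3=\frac12$, and the whole 3-graph has $d_3=\frac23$. Isolated vertices do not increase $d_3$. So $m_3(\tilde K_3)=\frac23$.

**Definition (asymmetric maximal 3-density).** If $m_3(F_1)\ge m_3(F_2)$, then
$$m_3(F_1,F_2)=\max\Big\{\frac{e(F')}{v(F')-3+1/m_3(F_2)}:F'\subseteq F_1,\ e(F')\ge1\Big\}.$$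

*Example:* $m_3(\tilde K_4)\ge\frac{6-1}{10-3}=\frac57\ge\frac23=m_3(\tilde K_3)$, so $m_3(\tilde K_4,\tilde K_3)$ is defined, and the denominator is $v(F')-\frac32$. A subgraph without isolated vertices, with $i$ core vertices in its graph of expanded pairs and $e$ edges, has $i+e$ vertices. The quotient $\frac e{e+i-3/2}$ grows with $e$, so only $e=\binom i2$ matters, and $i=2,3,4$ give $\frac23,\frac23,\frac{12}{17}$. Hence $m_3(\tilde K_4,\tilde K_3)=\frac{12}{17}$.

## 2. The exponent with $\lceil s/2\rceil$ and the exponent with $\lceil s/3\rceil$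

Take a dense 3-graph $H_n$ chosen by an adversary, add random triples with probability $p$, and let the adversary color everything red and blue. How large must $p$ be to force a red $\tilde K_t$ or a blue $\tilde K_s$? The problem, from Elad Aigner-Horev, Dan Hefetz and Mathias Schacht, "Ramsey properties of randomly perturbed hypergraphs", arXiv:2311.01750 (2023), is to prove or disprove the following conjecture.

**Conjecture.** There is a constant $d_0\in(0,1)$ such that for all sufficiently large integers $t\ge s$ and every constant $d\in(0,d_0]$ there are constants $c,C>0$ (depending on $t,s,d$) such that, with $m:=m_3(\tilde K_t,\tilde K_{\lceil s/2\rceil})$: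

1. for every sequence $(H_n)$ of 3-graphs $H_n$ on $[n]$ with edge-density at least $d$ and every $p\ge Cn^{-1/m}$, $\ \Pr[H_n\cup\mathbb H(n,p)\to(\tilde K_t,\tilde K_s)]\to1$;
2. there is a sequence $(H_n)$ of 3-graphs $H_n$ on $[n]$ with edge-density at least $d$ such that for every $p\le cn^{-1/m}$, $\ \Pr[H_n\cup\mathbb H(n,p)\to(\tilde K_t,\tilde K_s)]\to0$.

The conjecture is false: part (2) fails, and the correct parameter is $\lceil s/3\rceil$.

**Theorem 1.** Let $t\ge s\ge7$, $d\in(0,1)$, $m'=m_3(\tilde K_t,\tilde K_{\lceil s/3\rceil})$. There is $C=C(t,s,d)$ such that for all $H_n$ on $[n]$ with edge-density at least $d$ and all $p\ge Cn^{-1/m'}$, whp $H_n\cup\mathbb H(n,p)\to(\tilde K_t,\tilde K_s)$.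

**Corollary 2.** For all $t\ge s\ge7$, $d\in(0,1)$, $c>0$ and all $(H_n)$ with density at least $d$: for $p=cn^{-1/m}$, $m=m_3(\tilde K_t,\tilde K_{\lceil s/2\rceil})$, the probability in (2) tends to $1$. So (2) fails for all such $t,s,d$, and no $d_0$ exists.

**Theorem 3.** Let $t\ge s\ge10$, $d\in(0,2/9]$, $m'=m_3(\tilde K_t,\tilde K_{\lceil s/3\rceil})$. There is $c>0$ such that, for $H_n$ the balanced complete tripartite 3-graph (density at least $2/9\ge d$) and all $p\le cn^{-1/m'}$, $\ \Pr[H_n\cup\mathbb H(n,p)\to(\tilde K_t,\tilde K_s)]\to0$.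

So for $t\ge s\ge10$ the conjecture becomes true, with $d_0=2/9$, when $\lceil s/2\rceil$ is replaced by $\lceil s/3\rceil$. For $0<d\le2/9$ the threshold, sharp up to constant factors, is $n^{-1/m'}$ with $\frac1{m'}=1+\big(t-2+\frac2{\lceil s/3\rceil+1}\big)/\binom t2$; this formula is proved in Section 4. For $s=t=7$ it gives $n^{-1/m'}=n^{-53/42}$, while the conjectured exponent is $n^{-1/m}=n^{-44/35}$, which is larger by a positive power of $n$. Theorem 1 and Corollary 2 are proved in Sections 3–7, Theorem 3 in Sections 8–10.

## 3. Every dense 3-graph has a tripartite piece to build on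

Start with $p=0$ and $s=t=3$. Here a majority argument suffices, and it rests on a cleaning lemma that we need again. The *codegree* of a pair in a 3-graph is the number of edges containing it.

**Lemma 4.** Let $d\in(0,1)$, $\varepsilon=d/63$, $\eta=d/100$. If $n$ is large and $G$ is a 3-graph on $[n]$ with $e(G)\ge\frac d2\binom n3$, then there are a partition $[n]=V_1\cup V_2\cup V_3$ and $G'\subseteq G$ with $e(G')\ge\eta n^3$ such that every edge of $G'$ meets all three parts and every pair of positive codegree in $G'$ has codegree at least $\varepsilon n$ in $G'$.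

*Proof.* In a uniformly random partition into three parts, an edge meets all parts with probability $3!/27=\frac29$. So some partition has at least $\frac29\cdot\frac d2\binom n3\ge\frac d{63}n^3$ edges of $G$ meeting all three parts, where we used $\binom n3\ge n^3/7$. Keep only these edges. As long as some pair has positive codegree less than $\varepsilon n$, delete all edges through it. Such a pair has its vertices in different parts, and there are $|V_1||V_2|+|V_1||V_3|+|V_2||V_3|\le n^2/3$ such pairs. Each is used at most once, because its codegree is $0$ afterwards. So fewer than $\varepsilon n^3/3=\frac13\cdot\frac d{63}n^3$ edges are deleted. At least $\frac23\cdot\frac d{63}n^3=\frac{2d}{189}n^3\ge\eta n^3$ edges remain. $\square$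

**The case $s=t=3$.** Color $H_n$ red and blue and let $G$ be the larger color class, so $e(G)\ge\frac d2\binom n3$. Take $G'$ from Lemma 4 and one edge $uyz\in G'$. Its three pairs have positive codegree, hence codegree at least $\varepsilon n$, so we can expand them one after the other by new distinct vertices. This is a monochromatic $\tilde K_3$. No random edges were needed: the dense part gives three core vertices, one in each part, for free.

**The case $s\ge4$, $p=0$.** Let $H_n$ be complete tripartite and color it all blue. Four core vertices of a blue $\tilde K_4$ would include two in the same part, and no edge contains that pair. So there is no blue $\tilde K_4$ and no red edge: random edges are needed. Now suppose that $R$ has a coloring without red $\tilde K_t$ and without blue $\tilde K_k$, $k=\lceil s/3\rceil$, and color all of $H_n$ blue. A blue $\tilde K_s$ has at least $k$ core vertices in one part. The edges expanding pairs of these are not in $H_n$, so they form a blue $\tilde K_k$ in $R$, a contradiction. This is where $\lceil s/3\rceil$ comes from; it is the deterministic half of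 Theorem 3.

**Two parts instead of three.** To prove (2) with $\lceil s/2\rceil$ along these lines, we would want a host in which the pairs covered by edges form a bipartite graph. That is impossible for any 3-graph with an edge, because an edge covers a triangle of pairs. The natural two-part host, all triples meeting both of $X$ and $Y$, does worse when it is colored blue: put $s$ core vertices in $X$ and expand all their pairs by distinct vertices of $Y$, which gives a blue $\tilde K_s$ as soon as $|X|\ge s$ and $|Y|\ge\binom s2$. This kills only that coloring of that host, but it suggests that dense 3-graphs glue *three* cores together. Theorem 1 confirms it.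

## 4. The exponent of the asymmetric density

For $3\le b<a$ put $F_1=\tilde K_a$, $F_2=\tilde K_b$, $e_1=\binom a2$, $v_1=a+e_1$, $e_2=\binom b2$, $v_2=b+e_2$, and
$$x=\frac2{b+1}\le\frac12,\qquad h=h_{a,b}=\frac{a-2+x}{\binom a2},\qquad f(G)=v(G)-(1+h)e(G),\qquad \Lambda=n^{2-x}.$$
For a nonempty edge set $S$ let $v(S)$ be the number of vertices it covers, and $g(S)=v(S)-(1+x)|S|$. The meaning of $f$: with $p=n^{-(1+h)}$, the expected number of copies of $G$ in $\mathbb H(n,p)$ is at most $n^{v(G)}p^{e(G)}=n^{f(G)}$. The function $g$ plays the same role for density $n^{-(1+x)}$.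

*Example:* for $(a,b)=(4,3)$ we get $x=\frac12$, $1+h=\frac{17}{12}$, $f(\tilde K_4)=10-6\cdot\frac{17}{12}=\frac32=2-x$, and in $\tilde K_3$ both a single edge ($3-\frac32$) and the whole edge set ($6-\frac92$) have $g=\frac32$.

**Lemma 5.** Let $3\le b<a$.

(i) Every $\emptyset\ne S\subseteq E(F_2)$ has $g(S)\ge2-x$, with equality iff $|S|=1$ or $S=E(F_2)$. Also $1/m_3(F_2)=1+x$.

(ii) $f(F_1)=2-x$, and there is $\delta=\delta(a,b)>0$ with $f(F')\ge2-x+\delta$ for all $F'\subseteq F_1$ (isolated vertices allowed) with $1\le e(F')<e_1$. Also $1/m_3(F_1,F_2)=1+h$.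

*Proof.* (i) The set $S$ corresponds to a graph with $|S|$ edges and no isolated vertices on some $j$ of the core vertices, and $v(S)=j+|S|$. So
$$g(S)=j-x|S|\ge j-x\tbinom j2 .$$
The right side is strictly concave in $j$. It equals $2-x$ at $j=2$, and also at $j=b$, because $b-\frac{b(b-1)}{b+1}=\frac{2b}{b+1}=2-x$. So it is at least $2-x$ for $2\le j\le b$, and larger for $2<j<b$. If $j=2$ then $|S|=1$. If $j=b$ and $|S|<\binom b2$, we gain at least $x$. This gives the inequality and the equality cases.

For $|S|\ge2$, the inequality $g(S)\ge2-x=3-(1+x)$ says $v(S)-3\ge(1+x)(|S|-1)$, that is, $\frac{|S|-1}{v(S)-3}\le\frac1{1+x}$, with equality for $S=E(F_2)$. Isolated vertices do not increase $d_3$, and a single edge has $d_3=\frac13<\frac1{1+x}$. So $m_3(F_2)=\frac1{1+x}$.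

(ii) Isolated vertices increase $f$, each by $1$, so first let $F'$ have none, with $j$ core vertices in the corresponding graph. Then $f(F')=j-he(F')\ge\varphi(j):=j-h\binom j2$. Here $\varphi(a)=a-(a-2+x)=2-x=f(F_1)$, and $\varphi(2)=2-h$. We have $h<x$: indeed $\binom a2-1=\frac{(a-2)(a+1)}2$, so
$$x>h\iff x\Big(\tbinom a2-1\Big)>a-2\iff x>\frac2{a+1}\iff b<a .$$
So $\varphi(2)>2-x=\varphi(a)$, and by strict concavity $\varphi(j)>2-x$ for $2\le j<a$. If $j=a$ and $e(F')<e_1$, we gain at least $h$. Up to isolated vertices there are finitely many $F'$, so $\delta$ exists.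

By (i), $m_3$ of a linear clique increases with its order, so $m_3(F_1)\ge m_3(F_2)$ and $m_3(F_1,F_2)$ is defined. The inequality $f(F')\ge2-x$ says $v(F')-3+(1+x)\ge(1+h)e(F')$, that is, $\frac{e(F')}{v(F')-3+1/m_3(F_2)}\le\frac1{1+h}$, with equality for $F_1$. $\square$

Consequently, for $3\le b<t$,
$$\frac1{m_3(\tilde K_t,\tilde K_b)}=1+\frac{t-2+\frac2{b+1}}{\binom t2},\tag{1}$$
which is strictly decreasing in $b$. With $p=Cn^{-(1+h)}$ we have, from $f(F_1)=2-x$ and $g(E(F_2))=2-x$,
$$n^{v_1}p^{e_1}=C^{e_1}\Lambda,\qquad n^{v_1-3}p^{e_1}=C^{e_1}n^{-(1+x)},\qquad n^{v_2-(1+x)e_2}=\Lambda .\tag{2}$$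
Read (2) as follows. The expected number of copies of $F_1$ in $R$ has order $\Lambda$. A given triple lies in such a copy with probability about $n^{-(1+x)}=n^{-1/m_3(F_2)}$. If we select one edge from each copy of $F_1$, then heuristically we see a random 3-graph of density $n^{-(1+x)}$ with about $n^3n^{-(1+x)}=\Lambda$ edges and about $n^{v_2-(1+x)e_2}=\Lambda$ copies of $F_2$. Everything lives at the scale $\Lambda$.

## 5. Gluing three cores, and where plain counting breaks

Suppose that at least half of $H_n$ is blue, and let $G'$ be the cleaned blue part from Lemma 4. We want three blue copies $Q_1,Q_2,Q_3$ of $\tilde K_k$ in $R$, one in each part, such that every triple in $V(Q_1)\times V(Q_2)\times V(Q_3)$ is an edge of $G'$. Then all pairs from different cores have large codegree in $G'$ and can be expanded greedily. This gives a blue $\tilde K_{3k}\supseteq\tilde K_s$.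

To find $Q_1$, we consider the neighborhoods $N(y,z)\subseteq V_1$ of pairs $(y,z)\in V_2\times V_3$: there are $\Omega(n^2)$ nonempty ones, and each of those has linear size. If $R$ is Ramsey enough, each of them contains a blue $\tilde K_k$. But we need *the same* $Q_1$ for a positive proportion of the pairs $(y,z)$, so that the next step again has linear-sized sets to work in. So we should average: many blue copies in each $N(y,z)$, out of few possible ones.

**The first attempt: average over all copies of $F_2$ in $R$.** Here $F_1=\tilde K_t$, $F_2=\tilde K_k$, $p=Cn^{-(1+h)}$, $C\ge1$. The expected number of copies of $F_2$ in $R$ is $\Theta(n^{v_2}p^{e_2})$. The averaging works if every linear-sized set contains a positive proportion of that many blue copies. It does not: color an edge of $R$ blue if it lies in some copy of $F_1$ in $R$, and red otherwise. There is no red $F_1$. Every blue copy of $F_2$ shares an edge with a copy of $F_1$ in $R$. If $F'$ denotes the intersection of the two copies, then $1\le e(F')\le e_2<e_1$, so $n^{v(F')}p^{e(F')}\ge n^{f(F')}\ge n^{2-x+\delta}$ by Lemma 5(ii).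 The expected number of such pairs of copies in $R$ is therefore
$$O\Big(\sum_{F'}\frac{n^{v_1}p^{e_1}\cdot n^{v_2}p^{e_2}}{n^{v(F')}p^{e(F')}}\Big)=O_C\big(n^{2-x}\cdot n^{v_2}p^{e_2}\cdot n^{-(2-x)-\delta}\big)=O_C\big(n^{-\delta}\,n^{v_2}p^{e_2}\big).$$
By Markov, whp at most $n^{-\delta/2}n^{v_2}p^{e_2}$ copies of $F_2$ are blue. So the averaging guarantees a common $Q_1$ for only $O(n^{2-\delta/2})$ pairs $(y,z)$, and the next step, which needs linear-sized neighborhoods, cannot start.

**What to average over instead.** The adversary must color at least one edge of every copy of $F_1$ blue. So the copies of $F_2$ that we can count on are those whose edges come from *different copies of $F_1$ in $R$*. By the heuristic after (2), there should be only $O(\Lambda)$ of these in total, and every coloring without red $F_1$ should make $\Omega(\Lambda)$ of them blue inside each linear-sized set. This is the key lemma. Colors are called $1$ and $2$, since we shall use it with the roles of red and blue exchanged.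

**Lemma 6.** Let $3\le b<a$, $0<\mu\le1$. There are $C,\gamma,K>0$ such that for $R\sim\mathbb H(n,p)$, $p=Cn^{-1/m_3(F_1,F_2)}$, whp there is a family $\mathcal Q=\mathcal Q(R)$ of copies of $F_2$ in the complete 3-graph on $[n]$ with $|\mathcal Q|\le K\Lambda$ and the following property. For every $A\subseteq[n]$ with $|A|\ge\mu n$ and every coloring of $R[A]$ with colors $1,2$ without a color-$1$ copy of $F_1$, at least $\gamma\Lambda$ members $Q\in\mathcal Q$ satisfy $V(Q)\subseteq A$, $Q\subseteq R$ and all edges of $Q$ have color $2$.

Note the order of quantifiers: $\mathcal Q$ depends on $R$ only, not on $A$ or the coloring.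

## 6. Proof of Lemma 6: containers on edges selected from copies of $F_1$

We use three standard tools. *Harris' inequality*: an increasing and a decreasing event in a product space satisfy $\Pr[\mathcal A\cap\mathcal B]\le\Pr[\mathcal A]\Pr[\mathcal B]$. *Janson's inequality* (Janson–Łuczak–Ruciński, *Random Graphs*, Thm 2.14): if $X$ counts the members of a family of edge sets that are present in $R$, and $\lambda=\mathbb EX$, then $\Pr[X\le\lambda-\tau]\le\exp(-\tau^2/2\bar\Delta)$ for $0\le\tau\le\lambda$, where $\bar\Delta$ is $\lambda$ plus the expected number of ordered pairs of distinct intersecting members present. The third is the container theorem of Balogh, Morris and Samotij (*Independent sets in hypergraphs*, J. Amer. Math. Soc. 28 (2015), Theorem 2.2). In it, $\Delta_j(\mathcal H)$ is the largest number of edges of $\mathcal H$ containing a common set of $j$ vertices.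

**Container theorem.** For all $\kappa\in\mathbb N$, $c,\varepsilon_*>0$ there is $C_0$ such that the following holds. Let $\mathcal H$ be a $\kappa$-uniform hypergraph, $\mathcal U\subseteq2^{V(\mathcal H)}$ an increasing family with $|W|\ge\varepsilon_*v(\mathcal H)$ and $e(\mathcal H[W])\ge\varepsilon_*e(\mathcal H)$ for all $W\in\mathcal U$, and $q\in(0,1)$ with $\Delta_j(\mathcal H)\le cq^{j-1}e(\mathcal H)/v(\mathcal H)$ for $j=1,\dots,\kappa$. Then there are a family $\mathcal S$ of subsets of $V(\mathcal H)$ of size at most $C_0qv(\mathcal H)$ and maps $\phi:\mathcal S\to2^{V(\mathcal H)}\setminus\mathcal U$ and $\psi$ from the independent sets of $\mathcal H$ to $\mathcal S$, with $\psi(I)\subseteq I$ and $I\setminus\psi(I)\subseteq\phi(\psi(I))$ for all independent $I$.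

*Example:* take $\kappa=3$ and let $\mathcal H$ have the triples in $[N]$ as vertices and the edge sets of copies of $\tilde K_3$ as edges. Independent sets are the $\tilde K_3$-free 3-graphs on $[N]$. The theorem describes each such $I$ by a small fingerprint $S=\psi(I)\subseteq I$ that determines a container $S\cup\phi(S)\supseteq I$ with few copies of $\tilde K_3$.

The strategy: suppose too few members of $\mathcal Q$ are color $2$ inside $A$. From each copy of $F_1$ in $R[A]$ that is edge-disjoint from all others, select a color-$2$ edge. After few deletions the selected set is $F_2$-free, so it lies in a container with few copies of $F_2$. By supersaturation many copies of $F_1$ avoid the container, and $R$ should contain many of those. But each copy of $F_1$ with a selected edge meets the container: a contradiction. The union bound over fingerprints works because each fingerprint comes with its own copies of $F_1$ in $R$, and that is unlikely enough. Throughout, $n$ is large, and $C\ge1$ is a constant fixed in Step 4.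

**Step 1: containers for $F_2$-free 3-graphs on $A$.** The purpose is to cover all $F_2$-free $I\subseteq\binom A3$ by sets with few copies of $F_2$.

Let $|A|=N\ge\mu n$. Let $\mathcal H_A$ have vertex set $\binom A3$, and as edges the edge sets of copies of $F_2$ in $A$; it is $e_2$-uniform. For $N\ge2v_2$ we have $e(\mathcal H_A)\ge\binom N{v_2}\ge\frac{N^{v_2}}{2^{v_2}v_2!}$, and $v(\mathcal H_A)\le N^3$. Also $\Delta_1\le v_2!\,N^{v_2-3}$. If $j\ge2$ triples lie in a common copy of $F_2$ and span $v'$ vertices, Lemma 5(i) gives $v'-3\ge(1+x)(j-1)$. Hence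
$$\Delta_j\le v_2!\,N^{v_2-3}q_A^{\,j-1},\qquad q_A=N^{-(1+x)} .$$
So the degree conditions hold with $q=q_A$ and $c=(v_2!)^22^{v_2}\ge1$, which depends only on $b$.

By Ramsey's theorem, let $r$ be such that every coloring of the complete 3-graph on $r$ vertices with colors $1,2$ has a color-$1$ $F_1$ or a color-$2$ $F_2$. Then $r\ge v_1>v_2$, because otherwise we could use color $1$ only. Put $\varepsilon=\frac14r^{-v_2}$ and $\mathcal U=\{W:e(\mathcal H_A[W])\ge\varepsilon e(\mathcal H_A)\}$, an increasing family. Since $e(\mathcal H_A[W])\le|W|\Delta_1\le|W|c\,e(\mathcal H_A)/v(\mathcal H_A)$, members of $\mathcal U$ have size at least $(\varepsilon/c)v(\mathcal H_A)$. So the theorem applies with $\varepsilon_*=\varepsilon/c\le\varepsilon$, and we obtain $\mathcal S_A,\phi_A,\psi_A$. All $S\in\mathcal S_A$ satisfy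
$$|S|\le C_0q_AN^3=C_0N^{2-x}\le C_0\Lambda,\qquad C_0=C_0(a,b).$$
Put $D_A(S)=S\cup\phi_A(S)$. For every $F_2$-free $I\subseteq\binom A3$, the set $S=\psi_A(I)$ satisfies $S\subseteq I\subseteq D_A(S)$. The number of copies of $F_2$ in $D_A(S)$ is less than $\varepsilon e(\mathcal H_A)+|S|\Delta_1<2\varepsilon e(\mathcal H_A)$: copies inside $\phi_A(S)$ are fewer than $\varepsilon e(\mathcal H_A)$, every other one uses an element of $S$, and $|S|\Delta_1=O(\Lambda N^{v_2-3})=o(N^{v_2})$ because $\Lambda=o(N^3)$.

**Step 2: supersaturation outside a container.** The purpose is to find $\Omega(n^{v_1})$ copies of $F_1$ avoiding $D_A(S)$.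

Counting pairs (copy of $F_2$, $r$-set of $A$ containing it) in two ways, $e(\mathcal H_A)\binom{N-v_2}{r-v_2}$ equals $\binom Nr$ times the number of copies of $F_2$ in the complete 3-graph on $r$ vertices, hence is at most $r^{v_2}\binom Nr$. So the number of $r$-sets of $A$ that contain a copy of $F_2$ lying in $D_A(S)$ is at most
$$2\varepsilon e(\mathcal H_A)\binom{N-v_2}{r-v_2}\le2\varepsilon r^{v_2}\binom Nr=\frac12\binom Nr .$$
In each of the remaining $r$-sets, give the triples in $D_A(S)$ color $2$ and the others color $1$. There is no color-$2$ $F_2$, so there is a copy of $F_1$ with no edge in $D_A(S)$. A copy of $F_1$ lies in $\binom{N-v_1}{r-v_1}$ $r$-sets. So the family $\mathcal G_A(S)$ of copies of $F_1$ in $A$ with no edge in $D_A(S)$ has at least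
$$\frac12\binom Nr\Big/\binom{N-v_1}{r-v_1}=\frac12\binom N{v_1}\Big/\binom r{v_1}\ge\rho n^{v_1}$$
members, with $\rho=\rho(a,b,\mu)>0$ independent of $C$.

**Step 3: lower tail.** The purpose is to show that, for fixed $A$ and $S$, it is very unlikely that $R$ contains few members of $\mathcal G_A(S)$.

Let $X_{A,S}$ be the number of members of $\mathcal G_A(S)$ contained in $R$, and $\lambda=\lambda_{A,S}=\mathbb EX_{A,S}\ge\rho n^{v_1}p^{e_1}=\rho C^{e_1}\Lambda$. Consider ordered pairs of distinct copies of $F_1$ in $R$ sharing an edge. Sum over the possible intersections $F'$ (common vertices and common edges), where $1\le e(F')<e_1$. By (2), by $n^{v(F')}p^{e(F')}\ge n^{f(F')}$, and by Lemma 5(ii), the expected number of such pairs is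
$$O\Big(\sum_{F'}n^{2v_1-v(F')}p^{2e_1-e(F')}\Big)=O\Big(\sum_{F'}\frac{(C^{e_1}\Lambda)^2}{n^{f(F')}}\Big)=O_C(\Lambda n^{-\delta}).\tag{3}$$
So $\bar\Delta\le2\lambda$ in Janson's inequality, and with $\tau=\lambda/2$,
$$\Pr[X_{A,S}\le\lambda/2]\le\exp\Big(-\frac{\lambda^2/4}{4\lambda}\Big)=\exp(-\lambda/16)\le\exp(-\rho C^{e_1}\Lambda/16).\tag{4}$$

**Step 4: the union bound over fingerprints.** The purpose is to make (4) hold for all relevant $A,S$ at once.

Let $\mathcal E$ be the event that there are $A$ with $|A|\ge\mu n$, $S\in\mathcal S_A$, and pairwise edge-disjoint copies $G_e\ni e$ ($e\in S$) of $F_1$ in $A$, all contained in $R$, such that $X_{A,S}\le\lambda_{A,S}/2$. For given $A,S,(G_e)$, the event $\bigcup_eG_e\subseteq R$ is increasing and has probability $p^{e_1|S|}$, by edge-disjointness, and $\{X_{A,S}\le\lambda/2\}$ is decreasing. By Harris' inequality the probability of both is at most $p^{e_1|S|}$ times the bound in (4). The set of pairs $(G_e,e)$ determines $S$ and $(G_e)$, and there are at most $e_1n^{v_1}$ pairs (copy of $F_1$, edge of it). Hence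
$$\Pr[\mathcal E]\le2^n\sum_{0\le\sigma\le C_0\Lambda}\binom{e_1n^{v_1}}\sigma p^{e_1\sigma}e^{-\rho C^{e_1}\Lambda/16}.$$
By $\binom M\sigma\le(eM/\sigma)^\sigma$ and (2), $\binom{e_1n^{v_1}}\sigma p^{e_1\sigma}\le(e\,e_1C^{e_1}\Lambda/\sigma)^\sigma$, read as $1$ for $\sigma=0$. This bound is increasing in $\sigma$ for $\sigma\le e_1C^{e_1}\Lambda$. Take $C$ so large that $e_1C^{e_1}\ge C_0$; then
$$\Pr[\mathcal E]\le2^n(C_0\Lambda+1)\exp\Big(C_0\Lambda\log\frac{e\,e_1C^{e_1}}{C_0}-\frac{\rho C^{e_1}\Lambda}{16}\Big).$$
As $\rho$ and $C_0$ do not depend on $C$, the second term in the exponent beats the first by any factor for $C$ large. As $\Lambda\ge n^{3/2}$, it also beats $2^n(C_0\Lambda+1)$. So we may fix $C$ with $\Pr[\mathcal E]\to0$.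

**Step 5: the family $\mathcal Q$ is small.** Call a copy of $F_1$ in $R$ *isolated* if it shares no edge with another copy of $F_1$ in $R$, and let $\mathcal F$ be the set of isolated copies. For example, if $R$ has exactly three copies of $F_1$, two of which share an edge while the third is edge-disjoint from both, then only the third is isolated. Members of $\mathcal F$ are pairwise edge-disjoint. By (3) and Markov, whp at most $\Lambda n^{-\delta/2}$ copies of $F_1$ in $R$ are non-isolated. Let $\mathcal Q$ be the set of copies $Q$ of $F_2$ whose edges lie in pairwise distinct members of $\mathcal F$. We show that whp $|\mathcal Q|\le K\Lambda$ with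
$$K=2c_*,\qquad c_*=(v_1!\,C^{e_1})^{e_2}.$$

We have $|\mathcal Q|\le\hat W$, where $\hat W$ counts tuples $\tau=(Q,(G_e)_{e\in E(Q)})$ with $Q$ a copy of $F_2$, distinct $G_e\in\mathcal F$, and $e\in G_e$. Fix $j\in\mathbb N$ and expand $\mathbb E\hat W^j$ as a sum over $j$-tuples $(\tau_1,\dots,\tau_j)$. Members of $\mathcal F$ are pairwise edge-disjoint, so only $j$-tuples contribute in which all occurring copies of $F_1$ are pairwise equal or edge-disjoint. For such a $j$-tuple, the probability that all occurring copies are in $R$ is $p^{e_1\cdot\#\{\text{distinct copies}\}}$. So we sum this quantity, choosing $\tau_1,\tau_2,\dots$ one after the other. Given $\tau_1,\dots,\tau_{i-1}$, split the choices of $\tau_i$ according to the set $I\subseteq E(Q_i)$ of edges whose copy $G_e$ already occurs in $\tau_1,\dots,\tau_{i-1}$. Each of the other $e_2-|I|$ copies is new and costs $p^{e_1}$.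

- For $I=\emptyset$ the factor is at most $n^{v_2}(v_1!\,n^{v_1-3}p^{e_1})^{e_2}=c_*n^{v_2-(1+x)e_2}=c_*\Lambda$ by (2).
- For $I\ne\emptyset$ there are $O_j(1)$ choices for the triples in $I$ and their copies, since these triples are edges of copies that already occur. Then there are at most $v_2!\,n^{v_2-v(I)}$ choices for $Q_i$, and the new copies contribute $(v_1!\,n^{v_1-3}p^{e_1})^{e_2-|I|}$. So the factor is $O_j\big(n^{v_2-v(I)}n^{-(1+x)(e_2-|I|)}\big)=O_j(\Lambda n^{-g(I)})=O_j(1)$, by (2) and Lemma 5(i).

Hence $\mathbb E\hat W^j\le(c_*\Lambda+O_j(1))^j=(1+o(1))(c_*\Lambda)^j$, and by Markov $\limsup\Pr[\hat W>2c_*\Lambda]\le2^{-j}$. As $j$ is arbitrary, whp $|\mathcal Q|\le\hat W\le K\Lambda$.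

**Step 6: too few color-2 members of $\mathcal Q$ is impossible.** Let $\gamma=\rho C^{e_1}/4$. Assume that $\mathcal E$ fails, at most $\Lambda n^{-\delta/2}$ copies of $F_1$ are non-isolated, and $|\mathcal Q|\le K\Lambda$; this holds whp. Suppose that for some $A$ with $|A|\ge\mu n$ and some coloring of $R[A]$ without color-$1$ $F_1$ there are fewer than $\gamma\Lambda$ members $Q\in\mathcal Q$ with $V(Q)\subseteq A$, $Q\subseteq R$ and all edges of color $2$.

Let $\mathcal F_A$ be the set of members of $\mathcal F$ inside $A$. Each $G\in\mathcal F_A$ has a color-$2$ edge; choose one, $\chi(G)$. These edges are distinct, because members of $\mathcal F$ are edge-disjoint. Every copy of $F_2$ in $\chi(\mathcal F_A)$ has its edges in distinct members of $\mathcal F$. So it is a color-$2$ member of $\mathcal Q$ inside $A$ and contained in $R$, and there are fewer than $\gamma\Lambda$ such copies. Delete one edge from each. This gives $\mathcal F'\subseteq\mathcal F_A$ with $|\mathcal F_A\setminus\mathcal F'|<\gamma\Lambda$ such that $\chi(\mathcal F')$ is $F_2$-free.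

Let $S=\psi_A(\chi(\mathcal F'))$, so $S\subseteq\chi(\mathcal F')\subseteq D_A(S)$. The copies $\chi^{-1}(e)$, $e\in S$, are pairwise edge-disjoint, lie in $A$ and are contained in $R$, and $e\in\chi^{-1}(e)$. As $\mathcal E$ fails, $R$ contains more than $\lambda/2\ge\rho C^{e_1}\Lambda/2=2\gamma\Lambda$ members of $\mathcal G_A(S)$. None of them is in $\mathcal F'$: for $G\in\mathcal F'$ the edge $\chi(G)$ is in $D_A(S)$, while members of $\mathcal G_A(S)$ have no edge there. So each of them is non-isolated or in $\mathcal F_A\setminus\mathcal F'$, which gives fewer than $\Lambda n^{-\delta/2}+\gamma\Lambda<2\gamma\Lambda$ of them, a contradiction. This proves Lemma 6. $\square$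

## 7. Three cores glued by the dense part: Theorem 1 and Corollary 2

**Lemma 7.** Let $3\le b<a$, $d\in(0,1)$. There is $C^*$ such that for $p\ge C^*n^{-1/m_3(\tilde K_a,\tilde K_b)}$, whp $R\sim\mathbb H(n,p)$ satisfies: for every 3-graph $G$ on $[n]$ (possibly depending on $R$) with $e(G)\ge\frac d2\binom n3$ and every coloring of $R\cup G$ with colors $1,2$ in which all edges of $G$ have color $2$, there is a color-$1$ copy of $\tilde K_a$ or a color-$2$ copy of $\tilde K_{3b}$.

*Proof.* **Choice of constants and setup.** The purpose is to reserve an independent random 3-graph for each part. Let $\varepsilon=d/63$, $\eta=d/100$ as in Lemma 4. If Lemma 6 holds with some $\gamma,K$, it also holds with smaller $\gamma$ and larger $K$, so we may assume $\gamma\le K$ whenever we use it. Choose successively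

- $(C_1,\gamma_1,K_1)$ from Lemma 6 with $\mu_1=\varepsilon$, and $\eta_1=\eta\gamma_1/K_1$;
- $(C_2,\gamma_2,K_2)$ from Lemma 6 with $\mu_2=\eta_1/2$, and $\eta_2=\eta_1\gamma_2/(2K_2)$;
- $(C_3,\gamma_3,K_3)$ from Lemma 6 with $\mu_3=\eta_2$.

All $\mu_i$ are less than $1$. Let $C^*=C_1+C_2+C_3$ and $p_i=C_in^{-1/m_3(\tilde K_a,\tilde K_b)}$. As $1-\prod_i(1-p_i)\le\sum_ip_i\le p$, we can couple so that $R\supseteq R^{(1)}\cup R^{(2)}\cup R^{(3)}$ with independent $R^{(i)}\sim\mathbb H(n,p_i)$. Whp each $R^{(i)}$ has the property of Lemma 6, with family $\mathcal Q_i$. Assume this, let $n$ be large, and assume that there is no color-$1$ $\tilde K_a$. Take $V_1,V_2,V_3$ and $G'\subseteq G$ from Lemma 4. Write $N(y,z)\subseteq V_1$ for the neighborhood in $G'$ of $(y,z)\in V_2\times V_3$. Since $e(G')\ge\eta n^3$ and $|V_1|\le n$, at least $\eta n^2$ pairs $(y,z)$ have $N(y,z)\ne\emptyset$, and then $|N(y,z)|\ge\varepsilon n$.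

**Step 1: a common $Q_1$ for many pairs $(y,z)$.** For each of these pairs apply Lemma 6 for $R^{(1)}$ to $A=N(y,z)$: at least $\gamma_1\Lambda$ members $Q$ of $\mathcal Q_1$ satisfy $V(Q)\subseteq N(y,z)$, $Q\subseteq R^{(1)}$, and all edges of $Q$ have color $2$. As $|\mathcal Q_1|\le K_1\Lambda$, averaging gives one color-$2$ $Q_1\subseteq R^{(1)}$ with $V(Q_1)\subseteq N(y,z)$ for all $(y,z)$ in a set $L\subseteq V_2\times V_3$ with $|L|\ge\eta n^2\gamma_1/K_1=\eta_1n^2$.

**Step 2: a common $Q_2$ for many $z$.** Put $N_L(z)=\{y:(y,z)\in L\}\subseteq V_2$. At least $\frac{\eta_1}2n$ vertices $z\in V_3$ have $|N_L(z)|\ge\frac{\eta_1}2n$, since otherwise $|L|<\frac{\eta_1}2n\cdot n+n\cdot\frac{\eta_1}2n$. For each such $z$, $N_L(z)$ contains at least $\gamma_2\Lambda$ color-$2$ members of $\mathcal Q_2$ lying in $R^{(2)}$. As $|\mathcal Q_2|\le K_2\Lambda$, some such $Q_2$ satisfies $V(Q_2)\subseteq N_L(z)$ for all $z$ in a set $Z\subseteq V_3$ with $|Z|\ge\frac{\eta_1}2n\cdot\frac{\gamma_2}{K_2}=\eta_2n$.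

**Step 3: a $Q_3$ inside $Z$.** By Lemma 6 for $R^{(3)}$, $Z$ contains a color-$2$ $Q_3\in\mathcal Q_3$ with $Q_3\subseteq R^{(3)}$.

**Step 4: gluing.** Let $u\in V(Q_1)$, $y\in V(Q_2)$, $z\in V(Q_3)$. Then $z\in Z$, so $y\in N_L(z)$, so $(y,z)\in L$, so $u\in N(y,z)$, that is, $uyz\in G'$. The three cores have $3b$ vertices in total. Pairs inside one core are expanded by edges of that $Q_i$, and the $Q_i$ lie in disjoint parts. Every pair from two different cores has positive codegree in $G'$, hence codegree at least $\varepsilon n$. So these pairs can be expanded one after the other by edges of $G'$, which have color $2$, with new distinct vertices outside $V(Q_1)\cup V(Q_2)\cup V(Q_3)$. This is a color-$2$ $\tilde K_{3b}$. $\square$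

**Proof of Theorem 1.** The adversary may make most of $H_n$ blue or most of it red, so we need Lemma 7 twice, with different parameters. Let $k=\lceil s/3\rceil\ge3$, $\ell=\lceil t/3\rceil\ge3$, $s'=\max(s,\ell+1)$. As $t\ge7$ and $\ell\le\frac{t+2}3$, we have $\ell+1<t$. So $k\le\ell<t$ and $\ell<s'\le t$. (The parameter $s'$ takes the place of $s$ because Lemma 7 needs $b<a$, and $s$ may be as small as $\ell$ or smaller.)

**Step 1: the second use of Lemma 7 needs no larger $p$.** We claim $h_{s',\ell}\ge h_{t,k}$. If $s'=t$, then $s=t$ because $\ell+1<t$, so $\ell=k$ and equality holds. Otherwise $3\le s'\le t-1$. The quantity $(j-2)/\binom j2$ is non-increasing for integers $j\ge3$, because $(j-2)(j+1)\ge(j-1)^2$ for $j\ge3$. So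
$$h_{s',\ell}>\frac{s'-2}{\binom{s'}2}\ge\frac{2(t-3)}{(t-1)(t-2)},\qquad h_{t,k}=\frac{t-2+\frac2{k+1}}{\binom t2}\le\frac{2(t-\frac32)}{t(t-1)},$$
the last because $k\ge3$. Finally $(t-3)t\ge(t-\frac32)(t-2)$ iff $\frac t2\ge3$ iff $t\ge6$, which holds.

**Step 2: majority color.** By (1), $n^{-1/m'}=n^{-(1+h_{t,k})}\ge n^{-(1+h_{s',\ell})}$. So if $p\ge Cn^{-1/m'}$ with $C$ large, Lemma 7 applies to $R\sim\mathbb H(n,p)$ both with $(a,b)=(t,k)$, (color 1, color 2) = (red, blue), and with $(a,b)=(s',\ell)$, (color 1, color 2) = (blue, red). Whp both conclusions hold. Take any red/blue coloring of $H_n\cup R$. If at least half of $E(H_n)$ is blue, let $G$ be the set of blue edges of $H_n$, so $e(G)\ge\frac d2\binom n3$. In $R\cup G\subseteq H_n\cup R$ there is a red $\tilde K_t$ or a blue $\tilde K_{3k}\supseteq\tilde K_s$. Otherwise let $G$ be the set of red edges of $H_n$: there is a blue $\tilde K_{s'}\supseteq\tilde K_s$ or a red $\tilde K_{3\ell}\supseteq\tilde K_t$. $\square$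

**Proof of Corollary 2.** For $s\ge7$ we have $\lceil s/2\rceil\ge\frac s2>\frac s3+1>\lceil s/3\rceil$, as $\frac s6>1$. So $3\le\lceil s/3\rceil<\lceil s/2\rceil<t$, and (1) gives $1/m'>1/m$. Hence $cn^{-1/m}\ge Cn^{-1/m'}$ for large $n$, whatever $c>0$ is. Theorem 1 gives limit $1$ at $p=cn^{-1/m}$ for every $(H_n)$ of density at least $d$. This contradicts (2), for all $t\ge s\ge7$ and all $d\in(0,1)$, so no $d_0$ exists. $\square$

Since $n^{-1/m}\ge n^{-1/m'}$, Theorem 1 also shows that part (1) of the conjecture holds for $t\ge s\ge7$.

## 8. Closed 3-graphs have too few vertices to appear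

For Theorem 3, Section 3 leaves a statement about $\mathbb H(n,p)$ alone: for $p\le cn^{-1/m_3(\tilde K_t,\tilde K_k)}$ it should whp have a coloring without red $\tilde K_t$ and blue $\tilde K_k$. For the next two sections fix $k\ge4$, $t\ge8$, $k<t$, and use the notation of Section 4 with $(a,b)=(t,k)$: $F_1=\tilde K_t$, $F_2=\tilde K_k$, $x=\frac2{k+1}$, $h=h_{t,k}$.

If $R\to(F_1,F_2)$, take an edge-minimal $R_0\subseteq R$ with this property. We will see that every edge of $R_0$ lies in a copy of $F_1$ and a copy of $F_2$ that share only this edge.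

**Definition (closed).** A finite 3-graph $G$ without isolated vertices and with at least one edge is closed if every edge $e$ lies in copies $T_e$ of $F_1$ and $K_e$ of $F_2$ in $G$ with $E(T_e)\cap E(K_e)=\{e\}$.

*Example:* a complete 3-graph on at least $v_1+v_2-3$ vertices is closed: given $e$, choose the two copies so that they share no vertices outside $e$. In contrast, $F_1=\tilde K_t$ is not closed: its only copy of $F_1$ is itself, so $K_e$ would share all its edges with it.

**Lemma 8.** There is $\delta_2=\delta_2(t,k)>0$ with $v(G)\le(1+h-2\delta_2)e(G)$ for every closed $G$.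

*Proof.* We distribute $v(G)-(1+h)e(G)$ over the vertices of large degree and show that each gets a negative charge. This is where $k\ge4$ is used.

**Step 1: charges.** Let $d(u)$ be the degree of $u$ in $G$ and $V_c=\{u:d(u)\ge t-1\}$. Each edge $e$ contains at least two vertices of $V_c$, the core vertices of $T_e$ in $e$. Call $e$ type A if it has a vertex of degree $1$, type B if it has a vertex of degree in $[2,t-2]$, and type C if all its vertices are in $V_c$. In types A and B the other two vertices are in $V_c$, so every edge has exactly one type. As $\sum_{e\ni u}\frac1{d(u)}=1$ for each $u$,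
$$v(G)-(1+h)e(G)=\sum_e\Big(\sum_{u\in e}\frac1{d(u)}-1-h\Big).$$
For type A the summand equals $\sum_{u\in e\cap V_c}\big(\frac1{d(u)}-\frac h2\big)$. For type B the vertex outside $V_c$ contributes at most $\frac12$, so the summand is at most $\sum_{u\in e\cap V_c}\big(\frac1{d(u)}-\frac h2-\frac14\big)$. For type C the summand is $\sum_{u\in e}\big(\frac1{d(u)}-\frac{1+h}3\big)$, which has the same upper bound $\sum_{u\in e\cap V_c}\big(\frac1{d(u)}-\frac h2-\frac14\big)$, because $\frac{1+h}3\ge\frac h2+\frac14$ iff $h\le\frac12$, and $h=\frac{2(t-2+x)}{t(t-1)}<\frac2t\le\frac14$. Hence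
$$v(G)-(1+h)e(G)\le\sum_{u\in V_c}\mathrm{ch}(u),\qquad\mathrm{ch}(u)=1-\tfrac h2d(u)-\tfrac14\beta(u),$$
where $\beta(u)$ is the number of edges at $u$ not of type A.

**Step 2: vertices of degree at least $t+1$.** Put $\delta_1=\frac h2-\frac1{t+1}$. We have $\frac h2=\frac{t-2+x}{t(t-1)}$, and $(t-2+x)(t+1)>t(t-1)\iff x(t+1)>2\iff k<t$, so $\delta_1>0$. If $d(u)\ge t+1$, then $\mathrm{ch}(u)\le\frac{d(u)}{t+1}-\frac h2d(u)=-\delta_1d(u)$.

**Step 3: vertices of $V_c$ of degree at most $t$.** Suppose $\beta(u)=0$ and take $e\ni u$. It is of type A. Its degree-$1$ vertex is not $u$, and it is a non-core vertex of both $T_e$ and $K_e$, since core vertices have degree at least $2$. So $u$ is a core vertex of both. As $T_e$ and $K_e$ share only the edge $e$, $d(u)\ge(t-1)+(k-1)-1\ge t+1$, using $k\ge4$: a contradiction. So $\beta(u)\ge1$, and since $d(u)\ge t-1$,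
$$\mathrm{ch}(u)\le1-\frac h2(t-1)-\frac14=1-\frac{t-2+x}t-\frac14=\frac{2-x}t-\frac14<0,$$
the last because $t\ge8$.

**Step 4: conclusion.** Let $\delta_2=\min\{\delta_1,\frac1t(\frac14-\frac{2-x}t)\}>0$. Then $\mathrm{ch}(u)\le-\delta_2d(u)$ for all $u\in V_c$. Every edge has at least two vertices in $V_c$, so $\sum_{u\in V_c}d(u)\ge2e(G)$, and $v(G)-(1+h)e(G)\le-2\delta_2e(G)$. $\square$

## 9. Exploring a minimal Ramsey 3-graph for $\log n$ steps

**Proposition 9.** There is $c>0$ such that for $p\le cn^{-1/m_3(F_1,F_2)}$, whp $\mathbb H(n,p)\not\to(F_1,F_2)$.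

By Lemma 8, a closed $G$ with $e$ edges has $n^{v(G)}p^e\le n^{-2\delta_2e}$, so a first-moment bound is the obvious attempt. It handles closed 3-graphs of moderate size, but not all: the number of 3-graphs with $e$ edges on $v$ given vertices is bounded by $(v^3)^e$, and this beats $n^{-2\delta_2e}$ once $v$ is a large enough power of $n$. A minimal $R_0$ may be that large. The way out is to explore $R_0$ locally from one edge. Either the exploration closes up early, and then it has found a small closed 3-graph, or it runs for $\log n$ steps, and then each step costs a constant factor that we can make small by the choice of $c$.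

*Proof.* By monotonicity let $p=cn^{-(1+h)}$ with $0<c\le1$, and $R\sim\mathbb H(n,p)$. For fixed $W$, the expected number of copies of $W$ in $R$ is at most $n^{v(W)}p^{e(W)}\le n^{f(W)}$. Also $f(W\cup W')=f(W)+f(W')-f(W\cap W')$, where $W\cap W'$ has vertex set $V(W)\cap V(W')$ and edge set $E(W)\cap E(W')$. Let $\delta$ be as in Lemma 5(ii) and $L=\lceil2/\delta\rceil+2$.

**Step 1: no long chains of overlapping copies of $F_1$.** Let $T_1,\dots,T_i$ be copies of $F_1$ such that each $T_j$ ($j\ge2$) shares an edge with $T_1\cup\dots\cup T_{j-1}$ but is not contained in it. The intersection of $T_j$ with this union is a subgraph of $T_j$ with at least one and fewer than $e_1$ edges, so by Lemma 5(ii) adding $T_j$ changes $f$ by at most $(2-x)-(2-x+\delta)=-\delta$. Hence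
$$f(T_1\cup\dots\cup T_i)\le2-x-(i-1)\delta.\tag{5}$$
For $i=L$ this is negative. There are finitely many isomorphism types of such unions, so whp $R$ contains no such sequence of length $L$. Call this property (a).

**Step 2: no small closed subgraphs.** Let $E_1$ be a constant, fixed in Step 4, depending only on $t,k$. A 3-graph without isolated vertices has at most $3e$ vertices, so by Lemma 8 the expected number of closed subgraphs of $R$ with at most $E_1\log n$ edges is at most
$$\sum_{e\le E_1\log n}\ \sum_{v\le\min\{3e,(1+h-2\delta_2)e\}}n^v(v^3)^ep^e\le\sum_{e\ge1}3e\big((3E_1\log n)^3n^{-2\delta_2}\big)^e\to0 .$$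
So whp there are none. Call this property (b).

**Step 3: clusters in a minimal Ramsey subgraph.** Assume (a) and (b), and suppose $R\to(F_1,F_2)$. Let $R_0\subseteq R$ be edge-minimal with $R_0\to(F_1,F_2)$, without isolated vertices. For $e\in R_0$, $R_0-e$ has a coloring without red $F_1$ and blue $F_2$. Extending it by coloring $e$ red yields a copy $T_e\ni e$ of $F_1$ in $R_0$ with $T_e-e$ red. Extending the same coloring by coloring $e$ blue yields a copy $K_e\ni e$ of $F_2$ in $R_0$ with $K_e-e$ blue. So $E(T_e)\cap E(K_e)=\{e\}$. Fix these $T_e,K_e$.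

Consider on the copies of $F_1$ in $R_0$ the equivalence relation generated by sharing an edge. The *clusters* are the unions of its classes. For example, a copy of $F_1$ that shares no edge with another copy in $R_0$ is a cluster by itself, and two copies that share an edge with each other but with no further copies form one. Every edge of $R_0$ is in a copy of $F_1$, and copies from different classes share no edge, so clusters partition $E(R_0)$.

Within a class, start with one copy. As long as the union $U$ of the chosen copies does not contain every copy of the class, some copy of the class not contained in $U$ shares an edge with a copy of the class contained in $U$, by the definition of the relation; choose it next. This produces a sequence as in Step 1, so by (a) it stops before $L$ copies are chosen. So each cluster $B$ is a union of fewer than $L$ copies of $F_1$ as in Step 1. By (5), $f(B)\le2-x$, with equality only if $B$ is a single copy of $F_1$.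

**Step 4: the exploration.** Let $G_0$ be the cluster of some edge, with its edges ordered by a fixed linear order of all triples. Given $G_i$, a union of clusters with ordered edges: if $K_e\subseteq G_i$ for all $e\in G_i$, stop. Otherwise take the first edge $e$ with $K_e\not\subseteq G_i$ and *process* it: let $B_1,\dots,B_\nu$ be the distinct clusters of the edges in $E(K_e)\setminus E(G_i)$, put $G_{i+1}=G_i\cup B_1\cup\dots\cup B_\nu$, and append the new edges to the order, sorted by the fixed linear order.

Each step adds at most $E_0:=e_2Le_1$ edges, on at most $V_0:=e_2Lv_1$ vertices (old and new). The positions of the processed edges strictly increase, since the property $K_e\subseteq G_i$ persists. Let $S=\lceil\log n\rceil$. If the exploration stops before $S$ steps are made, the final $G$ is closed, because $K_e\subseteq G$ for all its edges and $T_e$ lies in the cluster of $e$. It has at most $E_0(S+1)\le E_1\log n$ edges with $E_1:=3E_0$ (for $\log n\ge1$), contradicting (b). So $S$ steps are made.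

**Step 5: the change of $f$ in a step.** The purpose is to show that $f$ never increases, and to identify the steps in which it does not decrease. Put $K=K_e$, $J=E(K)\cap E(G_i)\ni e$, $M_j=E(K)\cap E(B_j)\ne\emptyset$. Then $E(K)=J\sqcup M_1\sqcup\dots\sqcup M_\nu$ with $\nu\ge1$, and $G_i,B_1,\dots,B_\nu$ are pairwise edge-disjoint, being made of different clusters.

Add first the vertices of $K$ to $G_i$, then $B_1,\dots,B_\nu$ one after the other. Adding $V(K)$ adds at most $v_2-v(J)$ vertices. When $B_j$ is added, its intersection with what is already there has no edges and contains the $v(M_j)$ vertices covered by $M_j$, so $f$ changes by at most $f(B_j)-v(M_j)$. All vertices of $K$ are covered by $J$ and the $M_j$, so the result is $G_{i+1}$. Using $f(B_j)\le2-x$, and $v(J)\ge2-x+(1+x)|J|$, $v(M_j)\ge2-x+(1+x)|M_j|$ from Lemma 5(i),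
$$f(G_{i+1})-f(G_i)\le v_2-v(J)+\sum_j\big(f(B_j)-v(M_j)\big)\le v_2-(2-x)-(1+x)\Big(|J|+\sum_j|M_j|\Big)=g(E(K))-(2-x)=0.$$

When is there equality? Both $J$ and the $M_j$ are proper nonempty subsets of $E(K)$, so Lemma 5(i) forces $|J|=|M_j|=1$. Moreover $V(K)\cap V(G_i)=e$, each $B_j$ is a single copy of $F_1$, and $B_j$ meets $V(G_i)\cup V(K)\cup V(B_1)\cup\dots\cup V(B_{j-1})$ in exactly the three vertices of its edge in $M_j$. Call such steps *regular*; in a regular step $\nu=e_2-1$.

*Example* (for the arithmetic only, with $(a,b)=(4,3)$ and $1+h=\frac{17}{12}$): a regular step from $G_0=\tilde K_4$ adds $3$ vertices of $K$ and two copies of $\tilde K_4$ with $7$ further vertices each. So $G_1$ has $10+3+14=27$ vertices and $18$ edges, and $f(G_1)=27-\frac{51}2=\frac32=f(G_0)$.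

In general the change of $f$ is $N_v-(1+h)N_e$, where $N_v,N_e$ are the numbers of new vertices and edges. These are bounded, so the change takes finitely many values. Hence there is $\delta'=\delta'(t,k)>0$ such that every non-regular step changes $f$ by at most $-\delta'$.

**Step 6: first moment over explorations.** The purpose is to show that whp $R$ contains no sequence of $S$ steps. Fix the set of positions of the processed edges. It is a subset of $\{1,\dots,E_0(S+1)\}$, so there are at most $2^{E_0(S+1)}$ choices. Given these positions, which are used in increasing order, $G_0,\dots,G_i$ determine the ordered list of edges of $G_i$ and hence the edge processed next. We bound $\sum p^{e(G_S)}$ over all sequences $(G_0,\dots,G_S)$ of 3-graphs on $[n]$ such that $G_0$ is a union of fewer than $L$ copies of $F_1$ as in Step 1, and each step is regular, or is an extension by at most $E_0$ edges on at most $V_0$ vertices with $N_v-(1+h)N_e\le-\delta'$.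

- The sum over $G_0$ of $p^{e(G_0)}$ is $O(n^{2-x})=O(n^2)$, by (5) and since there are finitely many types. As $c\le1$, the implicit constant depends on $t,k$ only.
- Given $G_i$ and the processed edge $e$, a regular continuation is given by a copy $K\ni e$ of $F_2$ and, for each of the other $e_2-1$ edges of $K$, a copy of $F_1$ containing it, all of whose $e_1$ edges are new. By (2) with $c$ in place of $C$, the regular continuations contribute at most
$$v_2!\,n^{v_2-3}\big(v_1!\,n^{v_1-3}p^{e_1}\big)^{e_2-1}=v_2!\,(v_1!)^{e_2-1}c^{e_1(e_2-1)}\,n^{v_2-3-(1+x)(e_2-1)}=:\alpha .$$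
The exponent of $n$ is $g(E(F_2))-(2-x)=0$. So $\alpha=\alpha(c)$ does not depend on $n$, and $\alpha\to0$ as $c\to0$.
- For a non-regular continuation one chooses at most $V_0$ old vertices among the $O(\log n)$ vertices of $G_i$, then $N_v$ new ones, then the new edges on these $O(1)$ vertices. So these contribute at most $(\log n)^{O(1)}\max n^{N_v}p^{N_e}\le(\log n)^{O(1)}n^{-\delta'}\le\alpha$ for large $n$.

So the probability that such a sequence exists in $R$ is at most
$$2^{E_0(S+1)}\,O(n^2)\,(2\alpha)^S .$$
As $E_0$ does not depend on $c$, we can choose $c$ with $2^{E_0+1}\alpha\le e^{-3}$. As $S\ge\log n$, the bound is then $O(n^2e^{-3\log n})=O(n^{-1})$. By Steps 3–5, if (a), (b) hold and $R\to(F_1,F_2)$, then such a sequence exists in $R$. Hence whp $R\not\to(F_1,F_2)$. $\square$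

## 10. The tripartite host: proof of Theorem 3

**Proof of Theorem 3.** Let $k=\lceil s/3\rceil\ge4$; then $k<t$ and $t\ge10$, so Proposition 9 applies to $(t,k)$. Let $H_n$ be the balanced complete tripartite 3-graph; its density is at least $\frac29$ by the computation in Section 1. Let $p\le cn^{-1/m'}$ with $c$ from Proposition 9 for $(t,k)$. Whp $R\sim\mathbb H(n,p)$ has a coloring without red $\tilde K_t$ and blue $\tilde K_k$. Keep it on $R\setminus H_n$ and color all of $H_n$ blue.

Red edges are red edges of $R$, so there is no red $\tilde K_t$. Suppose there were a blue $\tilde K_s$. By pigeonhole, at least $k=\lceil s/3\rceil$ of its core vertices lie in one part. The edges of this $\tilde K_s$ that expand pairs of these core vertices have two vertices in the same part, so they are not in $H_n$ and hence are blue edges of $R\setminus H_n$. They contain a blue $\tilde K_k$ in the coloring of $R$, a contradiction. So whp $H_n\cup R\not\to(\tilde K_t,\tilde K_s)$. $\square$
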